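\title{Norm controlled factorization of polynomials on the unit circle}

\begin{abstract}
Every polynomial $p$ of degree at most $2n$ is a product $qr$ of two polynomials of degree at most $n$, and $\|p\|_1\le\|q\|_2\|r\|_2$ on the unit circle. We show that the factors cannot be chosen so that the reverse inequality holds with a constant independent of $n$. The best constant $C_n$ satisfies $c\,n^{\gamma}(\log n)^{-2}\le C_n\le Kn^{\kappa}$ with $\gamma=\frac12\log_2\frac43$ and absolute constants $c,K,\kappa$. The lower bound comes from explicit polynomials with all zeros on the circle, built from the zeros of a Hermite polynomial. The upper bound comes from a random splitting of the zeros along Hilbert's curve.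
\end{abstract}

\section{The problem and the results}

Let $\mathbb{T}$ be the unit circle and $m$ the normalized Lebesgue measure on it. The norms $\|\cdot\|_1$, $\|\cdot\|_2$, $\|\cdot\|_\infty$ are those of $L^1(m)$, $L^2(m)$, $L^\infty(m)$. Let $\mathcal{P}_n$ be the space of polynomials in $z$ with complex coefficients and degree at most $n$, regarded as functions on $\mathbb{T}$. Dividing the linear factors of $p\in\mathcal{P}_{2n}$ into two groups writes $p=qr$ with $q,r\in\mathcal{P}_n$, and the Cauchy--Schwarz inequality gives $\|p\|_1\le\|q\|_2\|r\|_2$ for every such factorization. The following question is posed in \cite{BBK}.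

\medskip
\noindent\textbf{Problem.} \emph{Is there an absolute constant $C$ such that for every $n\ge0$ and every $p\in\mathcal{P}_{2n}$ there are $q,r\in\mathcal{P}_n$ with $p=qr$ and $\|q\|_2\|r\|_2\le C\|p\|_1$?}
\medskip

The question belongs to the theory of model spaces. Let $H^1$ and $H^2$ be the Hardy spaces of the unit disk, identified through boundary values with the functions in $L^1(m)$ and $L^2(m)$ whose Fourier coefficients of negative index vanish. For an inner function $\theta$, that is, a bounded analytic function in the disk with $|\theta|=1$ almost everywhere on $\mathbb{T}$, put $K^1_\theta=H^1\cap\theta\,\overline{zH^1}$ and $K_\theta=H^2\cap\theta\,\overline{zH^2}=H^2\ominus\theta H^2$. For $\theta=z^{n+1}$ one has $K_\theta=\mathcal{P}_n$ and $K^1_{\theta^2/z}=\mathcal{P}_{2n}$, so $K^1_{\theta^2/z}=K_\theta\cdot K_\theta$, and the problem asks whether this equality of sets holds with uniform control of the norms. In the Hardy spaces themselves nothing is lost: if $f\in H^1$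 and $b$ is the Blaschke product of its zeros, then $f=(b\sqrt{f/b}\,)\cdot\sqrt{f/b}$, and both factors have modulus $|f|^{1/2}$ on $\mathbb{T}$. For polynomials the square root is not available, but sums of products do the job: by a result of Volberg there is an absolute constant $C$ such that every $p\in\mathcal{P}_{2n}$ can be written as $p=\sum_{k=1}^4q_kr_k$ with $q_k,r_k\in\mathcal{P}_n$ and $\sum_{k=1}^4\|q_k\|_2\|r_k\|_2\le C\|p\|_1$.

For $n\ge0$ let $C_n$ be the infimum of all $C$ such that every $p\in\mathcal{P}_{2n}$ has a factorization $p=qr$ with $q,r\in\mathcal{P}_n$ and $\|q\|_2\|r\|_2\le C\|p\|_1$. Then $C_n\ge1$ and $C_0=1$. For $n=1$ and $p=z^2-1$ the factors are forced up to constants, $\|z-1\|_2\|z+1\|_2=2$ and $\|p\|_1=\frac1{2\pi}\int_0^{2\pi}|2\sin t|\,dt=4/\pi$, so $C_1\ge\pi/2$. For larger $n$ there is a choice, and it matters. If $n$ is even, $p=(z^2-1)^n$ is the square of a polynomial of degree $n$, which gives $\|q\|_2\|r\|_2=\|p\|_1\le2^n$, whereas $\|(z-1)^n\|_2\|(z+1)^n\|_2=\binom{2n}{n}$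 is exponentially larger. No choice is worse than this order. Indeed, by the mean value formula
\begin{equation}\label{eq:mean}
\int_{\mathbb{T}}\log|z-w|\,dm(z)=\log\max(1,|w|)\qquad(w\in\mathbb{C}),
\end{equation}
the multiplicative quantity $\mathcal{M}(q)=\exp\int\log|q|\,dm$ equals $|c|\prod\max(1,|\zeta_j|)$ for $q=c\prod(z-\zeta_j)$. The coefficient of $z^j$ in $q$ is at most $\binom{\deg q}{j}\mathcal{M}(q)$, so $\|q\|_2^2\le\binom{2n}n\mathcal{M}(q)^2$ on $\mathcal{P}_n$, and every factorization satisfies $\|q\|_2\|r\|_2\le\binom{2n}n\mathcal{M}(p)\le\binom{2n}n\|p\|_1$.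

What distinguishes a good choice? Put $u=\log|q/r|$, so that $|q|^2=|p|e^{u}$ and $|r|^2=|p|e^{-u}$, and let $\mu$ be the probability measure $|p|\,m/\|p\|_1$. Writing the product of the two integrals as a double integral and symmetrizing,
\begin{equation}\label{eq:cosh}
\frac{\|q\|_2^2\,\|r\|_2^2}{\|p\|_1^2}=\iint\cosh\bigl(u(z)-u(w)\bigr)\,d\mu(z)\,d\mu(w).
\end{equation}
Up to an additive constant, $u(z)=\sum_j\pm\log|z-\zeta_j|$ is the logarithmic potential of charges $\pm1$ placed at the zeros of $p$, and if $\deg p=2n$ there must be $n$ charges of each sign. A factorization is good when this potential is nearly constant where $|p|$ has its mass. Neighboring charges of opposite sign nearly cancel, so one lets the zeros of $q$ and $r$ interlace. For $z^{2n}-1=(z^n-1)(z^n+1)$ this gives the ratio $\pi/2$ for every $n$, because $z\mapsto z^n$ preserves $m$. With this example, with Volberg's four products, and with up to $\binom{2n}n$ splittings to choose from, one would guess that the answer is positive.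 It is negative.

\begin{theorem}\label{thm:lower}
Put $\gamma=1-\frac12\log_23=\frac12\log_2\frac43=0.2075\ldots$ There is an absolute constant $c>0$ such that
\[
C_n\ge c\,\frac{n^\gamma}{(\log n)^2}\qquad(n\ge2).
\]
The bound is given by polynomials of exact degree $2n$ with all zeros on $\mathbb{T}$. In particular $C_n\to\infty$, and norm controlled factorization with an absolute constant is impossible, even for such polynomials.
\end{theorem}

The guess is nevertheless right to the extent that a careful choice of signs reduces the loss from exponential to polynomial.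

\begin{theorem}\label{thm:upper}
There are absolute constants $K,\kappa$ such that $C_n\le Kn^\kappa$ for all $n\ge1$. If $n\ge1$, $\deg p=2n$ and all zeros of $p$ lie on $\mathbb{T}$, then there are $q,r\in\mathcal{P}_n$ with $p=qr$ and $\|q\|_2\|r\|_2\le8n(n+1)\|p\|_1$.
\end{theorem}

Together the theorems give $\log C_n\asymp\log n$ as $n\to\infty$. We do not determine the exact exponent.

Sections~\ref{sec:idea}--\ref{sec:lowerproof} prove Theorem~\ref{thm:lower}. Sections~\ref{sec:circle} and~\ref{sec:hilbert} prove Theorem~\ref{thm:upper} and can be read independently. The letters $c,C$ denote absolute positive constants whose value may change from one occurrence to the next, $\log$ is the natural logarithm, and $0^0=1$.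

\section{Two arcs and one indivisible zero}\label{sec:idea}

By \eqref{eq:cosh}, a counterexample must force $u$ to take very different values at two places where $|p|$ has comparable mass. The two places will be neighborhoods of $i$ and $-i$. Let $\mathbb{T}_+$ and $\mathbb{T}_-$ be the upper and lower half circles and $\|f\|_\pm^2=\int_{\mathbb{T}_\pm}|f|^2\,dm$. Then $\|p\|_1\le\|q\|_+\|r\|_++\|q\|_-\|r\|_-$, while
\begin{equation}\label{eq:cross}
\|q\|_2\|r\|_2\ge\max\bigl(\|q\|_+\|r\|_-,\ \|q\|_-\|r\|_+\bigr).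
\end{equation}
The whole lower bound comes from these cross terms, which $\|p\|_1$ does not see.

We parametrize $\mathbb{T}_\pm$ by $z=\pm ie^{it}$, $|t|\le\pi/2$. On both halves $|z^2-1|=2\cos t$, so $|z^2-1|^{2M}$ has two equal peaks at $\pm i$, of width about $\delta=M^{-1/2}$. A further zero at $i$ multiplies the peak at $i$ by about $\delta$ and the peak at $-i$ by about $2$. The smallest case can be computed exactly.

\begin{example}\label{ex:small}
Let $M\ge1$, $n=2M+1$ and $p=(z^2-1)^{2M}(z-i)(z+i)$. With $z=e^{i\phi}$,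
\[
\|p\|_1=\frac{2^{2M+1}}{2\pi}\cdot4\int_0^{\pi/2}\sin^{2M}\phi\,\cos\phi\,d\phi=\frac{4^{M+1}}{\pi(2M+1)} .
\]
We use three facts. Even and odd powers of $z$ are orthogonal, so $\|(z-w)g(z^2)\|_2^2=2\|g\|_2^2$ for $|w|=1$. Next, $\|(z-1)^M\|_2^2=\binom{2M}M$. Finally
\[
\frac{4^M}{2\sqrt M}\le\binom{2M}M\le\frac{4^M}{\sqrt{2M+1}},
\]
since $4^{-M}\binom{2M}M=\prod_{j=1}^M\frac{2j-1}{2j}$ and $\frac{j-1}{j}\le\bigl(\frac{2j-1}{2j}\bigr)^2\le\frac{2j-1}{2j+1}$, where the lower bound is used for $j\ge2$.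

Separate the zeros $\pm i$: let $q=(z^2-1)^M(z-i)$ and $r=(z^2-1)^M(z+i)$. Then $\|q\|_2\|r\|_2=2\binom{2M}M\ge\frac{\pi(2M+1)}{4\sqrt M}\|p\|_1>\frac\pi2\sqrt M\,\|p\|_1$. Both peaks of $|p|$ are damped by a zero, but $q$ is undamped at $-i$ and $r$ at $i$, and the cross term $\|q\|_-\|r\|_+$ produces the loss $\delta^{-1}$.

Keep the zeros $\pm i$ together: let $q=(z^2+1)(z^2-1)^{M-1}(z-1)$ and $r=(z^2-1)^M(z+1)$. From $|z+1|^2=4-|z-1|^2$ we get $\|(z+1)(z-1)^{M-1}\|_2^2=4\binom{2M-2}{M-1}-\binom{2M}M=\frac1{2M-1}\binom{2M}M$. Hence $\|q\|_2\|r\|_2=2\binom{2M}M/\sqrt{2M-1}\le\frac\pi2\sqrt{\frac{2M+1}{2M-1}}\,\|p\|_1<3\|p\|_1$.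
\end{example}

So the peaks impose a rigid constraint: a good factor $q$ must take equally many zeros near $i$ and near $-i$. It remains to arrange the zeros so that the factorizations obeying this constraint are bad as well. The following model, which is a guide and is not used in the proof, shows how.

Let $p$ be $(z^2-1)^{2M}$ times $a$ zeros $ie^{i\delta x_j}$ and $a$ zeros $-ie^{i\delta y_j}$, with $M$ much larger than all other parameters. In the variable $x=t/\delta$ we have $\cos^{2M}t\approx e^{-x^2}$, and $|p|$ near $\pm i$ is a common constant times $|P_\pm(x)|e^{-x^2}$, where $P_+=\prod(x-x_j)$ and $P_-=\prod(x-y_j)$. Suppose that $q$ takes $k$ zeros from each cluster and about as many zeros at $1$ as at $-1$. This splits $P_\pm=Q_\pm R_\pm$ with $\deg Q_+=\deg Q_-=k$, and the ratio \eqref{eq:cosh} becomes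
\[
\frac{\int(Q_+^2+Q_-^2)e^{-x^2}dx\cdot\int(R_+^2+R_-^2)e^{-x^2}dx}{\bigl(\int(|P_+|+|P_-|)e^{-x^2}dx\bigr)^2}.
\]
To break the balance, let one zero of $P_-$ sit at a large number $Y$. It cannot be divided: the factor that receives it, say $q$, gains $Y^2$ near $-i$ and nothing near $i$, from where all zeros of the lower cluster appear at distance $2$. By itself this does no harm. For $a=1$, $P_+=x$, $P_-=x-Y$ and $k=1$ the numerator is $\sqrt\pi(1+Y^2)\cdot2\sqrt\pi$ and the denominator is at least $(\sqrt\pi\,Y)^2$, so the ratio is at most $2+2Y^{-2}$: the far zero inflates $\|p\|_1$ too. It has to be paid for by making the rest of $P_-$ much smaller than $P_+$.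

Up to factors polynomial in $a$, the accounts are as follows; each item is proved below in the form needed. Take $P_+=x^a$, so that $(\int|P_+|e^{-x^2}dx)^2\approx(a/2e)^a$. The monic polynomial $h$ of degree $a-1$ with least norm in $L^2(e^{-2x^2}dx)$ has $(\int|h|e^{-x^2}dx)^2\lesssim(a/4e)^a$, which is smaller by $2^{-a}$. So $P_-=(x-Y)h$ with $Y^2=2^a$ leaves the denominator at $(a/2e)^a$. In the numerator, $\int R_+^2e^{-x^2}dx\approx((a-k)/e)^{a-k}$. Every monic polynomial of degree $k$ has $\int Q^2e^{-x^2}dx\gtrsim(k/2e)^k$, and $Q_-$ gains $Y^2$ on top of this. The cross term is therefore at least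
\[
2^ae^{-a}\min_k2^{-k}k^k(a-k)^{a-k}\ge2^a\Bigl(\frac a{3e}\Bigr)^a,
\]
and the ratio is about $2^a(2/3)^a=(4/3)^a$ or more. Without the far zero the same estimate gives $(2/3)^a$, which is nothing. The far zero must stay close to $-i$, so $\delta Y$ must be small and $M$ must exceed $2^a$. Thus $a\approx\log_2n$, and the loss $(4/3)^{a/2}=(2^a)^\gamma$ is about $n^\gamma$.

\section{The polynomial and its $L^1$ norm}\label{sec:poly}

\subsection*{Hermite polynomials}
Let $\langle f,g\rangle_*=\int_{\mathbb{R}}f\bar g\,e^{-2x^2}dx$ with norm $\|\cdot\|_*$, and let $h_k$ be the monic orthogonal polynomial of degree $k$ for this inner product; it is orthogonal to all polynomials of lower degree. These are the Hermite polynomials rescaled by $x\mapsto\sqrt2\,x$, and the standard recurrence and normalization take the form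
\begin{equation}\label{eq:hermite}
xh_k=h_{k+1}+\frac k4h_{k-1},\qquad\|h_k\|_*^2=\sqrt{\frac\pi2}\,\frac{k!}{4^k}.
\end{equation}

\begin{lemma}\label{lem:hermite}
\textup{(a)} If $f$ is a polynomial of degree at most $N$, then $\|xf\|_*\le\sqrt{N+1}\,\|f\|_*$.

\textup{(b)} The zeros of $h_k$ are real and lie in $[-\sqrt k,\sqrt k\,]$.

\textup{(c)} For $a\ge1$, $\|(1+x^2)h_{a-1}\|_*\le C\,a\,(a/4e)^{a/2}$.
\end{lemma}

\begin{proof}
(a) For $e_k=h_k/\|h_k\|_*$, \eqref{eq:hermite} reads $xe_k=\frac{\sqrt{k+1}}2e_{k+1}+\frac{\sqrt k}2e_{k-1}$. If $f=\sum_{k\le N}c_ke_k$, then $xf=\sum c_k\frac{\sqrt{k+1}}2e_{k+1}+\sum c_k\frac{\sqrt k}2e_{k-1}$, and each sum has norm at most $\frac12\sqrt{N+1}\,\|f\|_*$.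

(b) If $h_k=(x-y)g$ with $y\in\mathbb{C}$, then $0=\langle h_k,g\rangle_*=\langle xg,g\rangle_*-y\|g\|_*^2$. The number $\langle xg,g\rangle_*=\int x|g|^2e^{-2x^2}dx$ is real, and its modulus is at most $\sqrt k\,\|g\|_*^2$ by (a).

(c) Two applications of (a) give $\|(1+x^2)h_{a-1}\|_*\le(1+\sqrt{a(a+1)})\|h_{a-1}\|_*\le(a+2)\|h_{a-1}\|_*$. Since $\log(a-1)!\le\int_1^a\log x\,dx=a\log a-a+1$, we have $\|h_{a-1}\|_*^2\le4e\sqrt{\pi/2}\,(a/4e)^a$.
\end{proof}

\subsection*{The construction}
Let $a\ge8$ and $M\ge a^22^a$ be integers, and put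
\[
\delta=M^{-1/2},\qquad Y=2^{a/2},\qquad n=2M+a.
\]
The two hypotheses enter mainly through
\begin{equation}\label{eq:params}
Y\delta\le\frac1a,\qquad4\sqrt a\le Y.
\end{equation}
The first inequality is $M\ge a^22^a$ and keeps the far zero near $-i$. The second is $16a\le2^a$, true for $a\ge8$, and makes $Y$ large compared with the range $|x|\lesssim\sqrt a$ on which the Gaussian integrals live. Let $h=h_{a-1}$, let $y_1,\dots,y_{a-1}$ be its zeros, and put $y_a=Y$ and $t_j=\delta y_j$. By Lemma~\ref{lem:hermite}(b) and \eqref{eq:params}, the $t_j$ are real and $|t_j|\le1/a$. Define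
\[
B(z)=\prod_{j=1}^a\bigl(z+ie^{it_j}\bigr),\qquad p(z)=(z^2-1)^{2M}(z-i)^aB(z).
\]
Then $\deg p=4M+2a=2n$, and all zeros of $p$ lie on $\mathbb{T}$. We call $-ie^{it_a}$ the \emph{far zero}.

\begin{lemma}\label{lem:L1norm}
$\|p\|_1^2\le C\,a^2\,2^{4M+2a}\,\delta^{2a+2}\,(a/2e)^a$.
\end{lemma}

\begin{proof}
For $|t|\le\pi/2$ we have $\cos t\le e^{-t^2/2}$, because $\log\cos t+t^2/2$ is even, vanishes at $0$ and has derivative $t-\tan t\le0$ for $t\ge 0$. So $|z^2-1|^{2M}\le2^{2M}e^{-Mt^2}$ on both half circles. On $\mathbb{T}_+$ we have $|z-i|=|2\sin\frac t2|\le|t|$ and $|B|\le2^a$. On $\mathbb{T}_-$ we have $|z-i|^a\le2^a$ and $|B|=\prod|2\sin\frac{t-t_j}2|\le\prod|t-t_j|$. The substitution $t=\delta x$ gives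
\[
\|p\|_1\le\frac{2^{2M+a}\delta^{a+1}}{2\pi}(I_++I_-),\quad I_+=\int_{\mathbb{R}}|x|^ae^{-x^2}dx,\quad I_-=\int_{\mathbb{R}}|x-Y|\,|h(x)|\,e^{-x^2}dx.
\]
Since $\int\frac{dx}{1+x^2}=\pi$ and $\max_x|x|^\lambda e^{-x^2}=(\lambda/2e)^{\lambda/2}$,
\[
I_+\le\pi\Bigl[\Bigl(\frac a{2e}\Bigr)^{a/2}+\Bigl(\frac{a+2}{2e}\Bigr)^{a/2+1}\Bigr]
=\pi\Bigl(\frac a{2e}\Bigr)^{a/2}\Bigl[1+\Bigl(1+\frac2a\Bigr)^{a/2}\frac{a+2}{2e}\Bigr]\le\pi a\Bigl(\frac a{2e}\Bigr)^{a/2}.
\]
For $I_-$ use $|x-Y|\le Y(1+|x|)\le\sqrt2\,Y(1+x^2)^{1/2}$, the Cauchy--Schwarz inequality and Lemma~\ref{lem:hermite}(c):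
\[
I_-\le\sqrt2\,Y\int\frac{(1+x^2)|h|e^{-x^2}}{(1+x^2)^{1/2}}\,dx\le\sqrt{2\pi}\,Y\,\|(1+x^2)h\|_*\le CaY\Bigl(\frac a{4e}\Bigr)^{a/2}=Ca\Bigl(\frac a{2e}\Bigr)^{a/2}.
\]
The last equality is the reason for the choice $Y=2^{a/2}$.
\end{proof}

\section{Lower bounds for a factor near $i$ and near $-i$}\label{sec:local}

In this section $f$ is a product
\begin{equation}\label{eq:f}
f=(z-1)^{k_1}(z+1)^{k_2}(z-i)^{\alpha}G,\qquad k_1+k_2=2M+s,\quad|s|\le a,\quad0\le\alpha\le a,
\end{equation}
where $k_1,k_2\ge0$ are integers and $G$ is a product of $\beta$ of the $a$ linear factors of $B$, $0\le\beta\le a$.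

The model of Section~\ref{sec:idea} assumed $k_1\approx k_2$, but a factorization is free to distribute the zeros $\pm1$ unevenly. Since $|z\mp1|^2=2\mp2\operatorname{Re}z$, the function $|z-1|^{2k_1}|z+1|^{2k_2}$ equals $F(t)$ on $\mathbb{T}_+$ and $F(-t)$ on $\mathbb{T}_-$, where
\[
F(t)=(2+2\sin t)^{k_1}(2-2\sin t)^{k_2}.
\]
For $k_1\ne k_2$ this is a tilted peak, and $|k_1-k_2|$ can be of order $M$. The tilt is odd on the logarithmic scale, and it disappears from the product
\begin{equation}\label{eq:tilt}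
F(t)F(-t)=(2\cos t)^{2(2M+s)}.
\end{equation}
Both estimates below are arranged so that only this product enters.

We work in the window $W=\{t=\delta x:|x|\le2\sqrt a\}$. By \eqref{eq:params}, $|t|\le Y\delta/2\le\frac1{2a}$ on $W$. We use the inequality $\log(1-w)\ge-w-w^2\ge-2w$ for $0\le w\le\frac12$, which follows from $\sum_{j\ge2}w^j/j\le\frac{w^2}{2(1-w)}$.

\begin{lemma}\label{lem:window}
Let $t=\delta x\in W$. Then
\begin{align}
\sqrt{F(t)F(-t)}&\ge e^{-1}\,2^{2M+s}\,e^{-x^2},\label{eq:gauss}\\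
|f(ie^{it})|^2&\ge e^{-1}\,4^{\beta}\,F(t)\,t^{2\alpha},\label{eq:top}\\
|f(-ie^{it})|^2&\ge e^{-1}\,4^{\alpha}\,F(-t)\prod_j|t-t_j|^2,\label{eq:bottom}
\end{align}
where the last product runs over the $\beta$ factors of $G$.
\end{lemma}

\begin{proof}
We have $\log\cos t\ge\log(1-\frac{t^2}2)\ge-\frac{t^2}2-\frac{t^4}4$. Using $t^2=x^2/M$, $0\le 2M+s\le2M+a\le3M$, $x^2\le4a$ and $M\ge a^22^a\ge 256a^2$,
\[
(2M+s)\log\cos t\ge-x^2-\frac{ax^2}{2M}-\frac{3x^4}{4M}\ge-x^2-\frac{14a^2}M\ge-x^2-1,
\]
and \eqref{eq:gauss} follows from \eqref{eq:tilt}. Let $t'$ be one of $0,t_1,\dots,t_a$, so that $|t-t'|\le2/a$. A zero in the opposite cluster contributes to $|f|$ the factor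
\[
|e^{it}+e^{it'}|=2\cos\tfrac{t-t'}2\ge2\bigl(1-\tfrac{(t-t')^2}8\bigr)\ge2e^{-1/a^2},
\]
and a zero in the same cluster contributes the factor
\[
|e^{it}-e^{it'}|=2\bigl|\sin\tfrac{t-t'}2\bigr|\ge|t-t'|\bigl(1-\tfrac{(t-t')^2}{24}\bigr)\ge|t-t'|\,e^{-1/a^2}.
\]
There are $\alpha+\beta\le2a$ such factors, so the total loss in $|f|^2$ is at most the factor $e^{-4/a}\ge e^{-1}$.
\end{proof}

Near $i$ the right side of \eqref{eq:top} is $F$ times an even function, so the tilt is removed by adding the contributions of $t$ and $-t$.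

\begin{lemma}\label{lem:top}
$\|f\|_+^2\ge c\,2^{2M+s+2\beta}\,\delta^{2\alpha+1}\,(\alpha/e)^\alpha$.
\end{lemma}

\begin{proof}
We integrate over $|x|\in[\sqrt\alpha,\sqrt\alpha+1]$, next to the maximum of $x^{2\alpha}e^{-x^2}$; this range lies in $W$ since $\sqrt\alpha+1\le2\sqrt a$. By \eqref{eq:top}, the inequality $F(t)+F(-t)\ge2\sqrt{F(t)F(-t)}$ and \eqref{eq:gauss},
\[
\|f\|_+^2\ge\frac{4^\beta}{2\pi e}\int_{\delta\sqrt\alpha}^{\delta(\sqrt\alpha+1)}\bigl(F(t)+F(-t)\bigr)t^{2\alpha}dt\ge\frac{2^{2M+s+2\beta}\delta^{2\alpha+1}}{\pi e^2}\int_{\sqrt\alpha}^{\sqrt\alpha+1}x^{2\alpha}e^{-x^2}dx .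
\]
For $\alpha=0$ the last integral is at least $e^{-1}$. For $\alpha\ge1$ the integrand decreases on $[\sqrt\alpha,\infty)$, and by $\log(1+w)\ge w-w^2/2$ its logarithm at $\sqrt\alpha+1$ is
\[
\alpha\log\alpha+2\alpha\log(1+\alpha^{-1/2})-(\sqrt\alpha+1)^2\ge\alpha\log\alpha+(2\sqrt\alpha-1)-(\alpha+2\sqrt\alpha+1)=\alpha\log\frac\alpha e-2.\qedhere
\]
\end{proof}

Near $-i$ there are two difficulties. The zeros of $G$ are an arbitrary subset of the $t_j$, so \eqref{eq:bottom} has no symmetry, and we need a bound valid for every subset. Both are resolved by passing to logarithms with Jensen's inequality. Against an even probability measure the tilt averages out, and each zero contributes separately the potential of the measure at that zero. The measure to use is one whose potential is bounded below by the same constant at every point: the arcsine law $d\sigma=dt/(\pi\sqrt{b^2-t^2})$ on $[-b,b]$, which is the image of $d\phi/2\pi$ on $[0,2\pi]$ under $\phi\mapsto b\cos\phi$. It satisfies $\int t^2d\sigma=b^2/2$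 and
\begin{equation}\label{eq:arcsine}
\int\log|t-t'|\,d\sigma(t)\ge\log\frac b2\quad(t'\in\mathbb{R}),\qquad\text{with equality for }|t'|\le b.
\end{equation}
To see this, write $t'=\frac b2(w+w^{-1})$ with $|w|\ge1$, where $|w|=1$ if $|t'|\le b$. For $z=e^{i\phi}$ we have $b\cos\phi-t'=\frac b{2z}(z-w)(z-w^{-1})$, and \eqref{eq:mean} evaluates the integral as $\log\frac b2+\log|w|$.

\begin{lemma}\label{lem:bottom}
$\|f\|_-^2\ge c\,2^{2M+s+2\alpha}\,\delta^{2\beta+1}\,(\beta/2e)^\beta$. If $G$ vanishes at the far zero, the right side may be multiplied by $Y^2/\beta$.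
\end{lemma}

\begin{proof}
Let $R=\sqrt{2\max(\beta,1)}\le2\sqrt a$ and $b=R\delta$, so that $[-b,b]\subset W$. By \eqref{eq:arcsine} with $t'=\pm b$, $\int\log(\pi\sqrt{b^2-t^2})\,d\sigma=\log\frac{\pi b}2$. Jensen's inequality gives, with $z=-ie^{it}$,
\[
\|f\|_-^2\ge\frac1{2\pi}\int|f|^2\,\pi\sqrt{b^2-t^2}\,d\sigma\ge\frac b4\exp\int\log|f|^2d\sigma .
\]
Since $\sigma$ is even, \eqref{eq:gauss} and $\int x^2d\sigma=R^2/2$ give
\[
\int\log F(-t)\,d\sigma=\int\log\sqrt{F(t)F(-t)}\,d\sigma\ge(2M+s)\log2-\frac{R^2}2-1 .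
\]
With \eqref{eq:bottom}, \eqref{eq:arcsine} and $b\ge\delta$ we obtain
\[
\|f\|_-^2\ge\frac{b}{4e^2}\,2^{2M+s+2\alpha}e^{-R^2/2}\Bigl(\frac b2\Bigr)^{2\beta}\ge\frac1{4e^2}\,2^{2M+s+2\alpha}\,\delta^{2\beta+1}\Bigl(\frac R2\Bigr)^{2\beta}e^{-R^2/2}.
\]
For $\beta\ge1$ the value $R^2=2\beta$ maximizes $(R/2)^{2\beta}e^{-R^2/2}$, and the maximum is $(\beta/2e)^\beta$. For $\beta=0$ the expression equals $e^{-1}$.

If $G$ vanishes at the far zero, then $\beta\ge1$, and $|t-t_a|\ge\delta(Y-2\sqrt a)\ge\delta Y/2$ on $[-b,b]$ by \eqref{eq:params}. For this zero the bound $\log\frac b2$ of \eqref{eq:arcsine} improves to $\log\frac{\delta Y}2$, which multiplies the estimate by $(\delta Y/b)^2=Y^2/(2\beta)$.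
\end{proof}

\section{Proof of Theorem~\ref{thm:lower}}\label{sec:lowerproof}

The cross terms lead to the following inequality: for integers $k,l\ge0$ and $N=k+l$,
\begin{equation}\label{eq:entropy}
2^{-k}k^k\,l^l\ge(N/3)^N.
\end{equation}
It expresses the nonnegativity of the relative entropy of $(\frac kN,\frac lN)$ with respect to $(\frac23,\frac13)$. Directly: for $k,l\ge1$ the weighted arithmetic--geometric mean inequality gives $\bigl(\frac{2N}{3k}\bigr)^{k/N}\bigl(\frac N{3l}\bigr)^{l/N}\le\frac23+\frac13=1$, which is \eqref{eq:entropy}; for $k=0$ the left side is $N^N$, and for $l=0$ it is $(N/2)^N$.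

\begin{proposition}\label{prop:bad}
Let $a,M,n,p$ be as in Section~\ref{sec:poly}. If $p=qr$ with $q,r\in\mathcal{P}_n$, then
\[
\|q\|_2\|r\|_2\ge c\,a^{-3/2}(4/3)^{a/2}\,\|p\|_1 .
\]
\end{proposition}

\begin{proof}
Since $\deg p=2n$, both factors have degree exactly $n$. Multiplying $q$ and $r$ by reciprocal constants does not change $\|q\|_2\|r\|_2$, so we may assume
\[
q=(z-1)^{k_1}(z+1)^{k_2}(z-i)^\alpha B_1,\qquad r=(z-1)^{2M-k_1}(z+1)^{2M-k_2}(z-i)^{a-\alpha}B_2,
\]
with $B_1B_2=B$ and $\deg B_1=\beta$. Here the degree constraint is used: $k_1+k_2=n-\alpha-\beta=2M+s$ with $s=a-\alpha-\beta\in[-a,a]$. So $q$ has the form \eqref{eq:f} with parameters $(s,\alpha,\beta)$, and $r$ has this form with parameters $(-s,a-\alpha,a-\beta)$. The roles of $q$ and $r$ may be interchanged.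

\emph{Case $\alpha=\beta=k$.} Interchange $q$ and $r$ if necessary so that $B_1$ vanishes at the far zero; then $1\le k\le a$. By \eqref{eq:cross}, Lemma~\ref{lem:bottom} for $q$, Lemma~\ref{lem:top} for $r$ and \eqref{eq:entropy},
\begin{align*}
\|q\|_2^2\|r\|_2^2\ge\|q\|_-^2\|r\|_+^2&\ge c\,2^{4M+2a}\delta^{2a+2}\,\frac{Y^2}k\,e^{-a}\,2^{-k}k^k(a-k)^{a-k}\\
&\ge c\,2^{4M+2a}\delta^{2a+2}\,\frac{2^a}a\Bigl(\frac a{3e}\Bigr)^a .
\end{align*}
Dividing by the bound of Lemma~\ref{lem:L1norm} gives $\|q\|_2^2\|r\|_2^2\ge c\,a^{-3}2^a(2/3)^a\|p\|_1^2$.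

\emph{Case $\alpha\ne\beta$.} This is the situation of the first factorization in Example~\ref{ex:small}. Interchanging $q$ and $r$ changes the sign of $\beta-\alpha$, so assume $d=\beta-\alpha\ge1$. Then $q$ has fewer zeros near $i$ than near $-i$, the opposite holds for $r$, and the large cross term is $\|q\|_+\|r\|_-$. Lemma~\ref{lem:top} for $q$, Lemma~\ref{lem:bottom} for $r$ and \eqref{eq:entropy} with $k=a-\beta$, $l=\alpha$, $N=a-d$ give
\begin{align*}
\|q\|_+^2\|r\|_-^2&\ge c\,2^{4M+2\beta+2(a-\alpha)}\,\delta^{2\alpha+2(a-\beta)+2}\Bigl(\frac\alpha e\Bigr)^\alpha\Bigl(\frac{a-\beta}{2e}\Bigr)^{a-\beta}\\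
&\ge c\,2^{4M+2a}\delta^{2a+2}\,(4M)^d\Bigl(\frac{a-d}{3e}\Bigr)^{a-d},
\end{align*}
because $\delta^{-2}=M$. We have $(a-d)^{a-d}\ge a^{a-d}e^{-d}$: for $d<a$ this is $(1+\frac d{a-d})^{a-d}\le e^d$, and for $d=a$ it is $1\ge e^{-a}$. Hence $\bigl(\frac{a-d}{3e}\bigr)^{a-d}\ge(3/a)^d(a/3e)^a$, and Lemma~\ref{lem:L1norm} with $M\ge a^22^a$ yields
\[
\frac{\|q\|_2^2\|r\|_2^2}{\|p\|_1^2}\ge\frac c{a^2}\Bigl(\frac{12M}a\Bigr)^d\Bigl(\frac23\Bigr)^a\ge\frac c{a^2}\cdot12a\,2^a\Bigl(\frac23\Bigr)^a\ge\frac ca\Bigl(\frac43\Bigr)^a.\qedhere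
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $n\ge n_0=2\cdot9^2\cdot2^9+9$, and let $a$ be the largest integer with $a\equiv n\pmod2$ and $2a^22^a+a\le n$. Both $8$ and $9$ satisfy the inequality, so $a\ge8$, and $M=(n-a)/2$ is an integer with $M\ge a^22^a$. From $2^a\le n$ we get $a\le\log_2n$, and by maximality
\[
n<2(a+2)^22^{a+2}+a+2\le9(a+2)^22^a\le36\,(\log_2n)^2\,2^a .
\]
Since $(4/3)^{a/2}=(2^a)^\gamma$, Proposition~\ref{prop:bad} shows that every factorization of $p$ satisfies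
\[
\frac{\|q\|_2\|r\|_2}{\|p\|_1}\ge c\,(\log n)^{-3/2}\Bigl(\frac n{(\log n)^2}\Bigr)^\gamma\ge c\,\frac{n^\gamma}{(\log n)^2},
\]
where the last step uses $\frac32+2\gamma<2$, that is, $\frac43<\sqrt2$. For $2\le n<n_0$ the quantity $n^\gamma(\log n)^{-2}$ is bounded by an absolute constant, and the ratio is at least $1$ for any nonzero polynomial, for instance $(z-1)^{2n}$.
\end{proof}

\section{Upper bounds: reduction and zeros on the circle}\label{sec:circle}

Let $n\ge1$ and $p\in\mathcal{P}_{2n}$, $p\ne0$. Two reductions turn Theorem~\ref{thm:upper} into a statement about charges at $2n$ points of the closed disk.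

First, only moduli on $\mathbb{T}$ matter, so zeros may be reflected into the disk. List the zeros $\zeta_1,\dots,\zeta_{2n}$ of $p$ in $\mathbb{C}\cup\{\infty\}$ with multiplicity, taking $\infty$ exactly $2n-\deg p$ times. Put $w_j=\zeta_j$ if $|\zeta_j|\le1$, $w_j=1/\overline{\zeta_j}$ if $1<|\zeta_j|<\infty$, and $w_j=0$ if $\zeta_j=\infty$. For $z\in\mathbb{T}$ we have $|z-\zeta|=|1-\bar\zeta z|=|\zeta|\,|z-1/\bar\zeta|$ and $|z-0|=1$, so $|p|=c_p\prod_{j=1}^{2n}|z-w_j|$ on $\mathbb{T}$ with a constant $c_p>0$. Given $S\subset\{1,\dots,2n\}$ with $n$ elements, let $q$ be a constant multiple of the product of $z-\zeta_j$ over $j\in S$ with $\zeta_j\neq\infty$, and let $r=p/q$. Then $q,r\in\mathcal{P}_n$, and the constant can be chosen so that on $\mathbb{T}$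
\begin{equation}\label{eq:split}
|q|=c_p^{1/2}\prod_{j\in S}|z-w_j|,\qquad|r|=c_p^{1/2}\prod_{j\notin S}|z-w_j|,\qquad u=\sum_{j\in S}\log|z-w_j|-\sum_{j\notin S}\log|z-w_j|.
\end{equation}

Second, $u$ is unbounded near points $w_j$ on the circle. A polynomial of degree $n$ cannot concentrate its $L^2$ norm on a set of measure much smaller than $1/n$, so small neighborhoods of the $w_j$ can be discarded. Put
\[
\eta=\frac1{2n(n+1)}\le\frac14,\qquad E=\{\zeta\in\mathbb{T}:|\zeta-w_j|\ge\eta\text{ for all }j\}.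
\]

\begin{lemma}\label{lem:E}
Every $f\in\mathcal{P}_n$ satisfies $\|f\|_2^2\le2\int_E|f|^2\,dm$.
\end{lemma}

\begin{proof}
Let $|w|\le1$. Since $|e^{i\psi}-|w||^2=1+|w|^2-2|w|\cos\psi$ is nondecreasing in $|\psi|\in[0,\pi]$, the set $\{\zeta\in\mathbb{T}:|\zeta-w|<\eta\}$ is empty or an arc of some half-angle $\varphi$. The closed arc has diameter at most $2\eta<2$, so it contains no antipodal points, $\varphi<\pi/2$, and the chord between its ends satisfies $2\sin\varphi\le2\eta$. By $\sin\varphi\ge2\varphi/\pi$, the measure of the arc is $\varphi/\pi\le\eta/2$. Therefore $m(\mathbb{T}\setminus E)\le n\eta=\frac1{2(n+1)}$. The Cauchy--Schwarz inequality for the $n+1$ coefficients gives $\|f\|_\infty^2\le(n+1)\|f\|_2^2$, so $\int_{\mathbb{T}\setminus E}|f|^2dm\le\frac12\|f\|_2^2$.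
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper} for zeros on $\mathbb{T}$]
The hypotheses $\deg p=2n$ and $\zeta_j\in\mathbb{T}$ say that all $w_j=\zeta_j$ lie on $\mathbb{T}$. Number them counterclockwise, and let $S$ be the set of odd indices. Fix $\zeta\in E$. Since $2n$ is even, a cyclic shift of the numbering preserves $S$ or exchanges it with its complement, so it changes $u(\zeta)$ at most in sign, and we may start the numbering at $\zeta$. The distance from $\zeta$ increases up to the antipode $-\zeta$ and then decreases, so the numbers $\ell_j=\log|\zeta-w_j|\in[\log\eta,\log2]$ satisfy $\ell_1\le\dots\le\ell_\nu\ge\dots\ge\ell_{2n}$ for some $\nu$. Now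
\[
\pm u(\zeta)=\sum_{i=1}^n(\ell_{2i-1}-\ell_{2i})=\sum_{2i-1\ge\nu}(\ell_{2i-1}-\ell_{2i})-\sum_{2i\le\nu}(\ell_{2i}-\ell_{2i-1}),
\]
because each $i$ satisfies exactly one of the conditions $2i-1\ge\nu$ and $2i\le\nu$. Each of the last two sums consists of nonnegative increments of a monotone sequence over disjoint steps, so it lies in $[0,\log(2/\eta)]$. Hence $|u|\le\log(2/\eta)$ on $E$. By Lemma~\ref{lem:E}, $\|q\|_2^2\le2\int_E|p|e^u\,dm\le\frac4\eta\|p\|_1$, the same bound holds for $r$ with $e^{-u}$, and $4/\eta=8n(n+1)$.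
\end{proof}

\section{General zeros: random splitting along Hilbert's curve}\label{sec:hilbert}

The proof just given used an ordering of the zeros in which the distances from \emph{every} point $\zeta$ rise and fall once. For points in the disk we have no such ordering, and we replace cancellation by monotonicity with cancellation by chance.

\subsection*{Random signs}
Suppose the $w_j$ are numbered so that they form pairs $(w_{2i-1},w_{2i})$, $1\le i\le n$. For $\zeta\in E$ put
\[
\xi_i(\zeta)=\log\frac{|\zeta-w_{2i-1}|}{|\zeta-w_{2i}|},\qquad\Lambda=\sup_{\zeta\in E}\prod_{i=1}^n\cosh\xi_i(\zeta).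
\]

\begin{lemma}\label{lem:random}
There are $q,r\in\mathcal{P}_n$ with $p=qr$ and $\|q\|_2\|r\|_2\le2\Lambda\|p\|_1$.
\end{lemma}

\begin{proof}
Let $\varepsilon_1,\dots,\varepsilon_n$ be independent signs taking the values $\pm1$ with probability $\frac12$. Let $S$ contain $2i-1$ if $\varepsilon_i=1$ and $2i$ if $\varepsilon_i=-1$; then $S$ has $n$ elements, and $u=\sum\varepsilon_i\xi_i$ by \eqref{eq:split}. By independence $\mathbb{E}\,e^{\pm u}=\prod\cosh\xi_i$, so
\[
\mathbb{E}\int_E\bigl(|q|^2+|r|^2\bigr)dm=2\int_E|p|\prod_i\cosh\xi_i\,dm\le2\Lambda\|p\|_1 .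
\]
Some choice of signs does at least as well as the average, and for it Lemma~\ref{lem:E} gives $\|q\|_2\|r\|_2\le\frac12(\|q\|_2^2+\|r\|_2^2)\le\int_E(|q|^2+|r|^2)\,dm\le2\Lambda\|p\|_1$.
\end{proof}

Fix $\zeta\in E$. Let $\rho_i\le\rho_i'$ be the distances from $\zeta$ to the two points of the $i$th pair, both in $[\eta,2]$, and let $d_i=|w_{2i-1}-w_{2i}|\ge\rho_i'-\rho_i$. From $\cosh\xi_i=\frac12\bigl(\frac{\rho_i}{\rho'_i}+\frac{\rho'_i}{\rho_i}\bigr)=1+\frac{(\rho_i'-\rho_i)^2}{2\rho_i\rho_i'}$ and $\cosh\xi\le e^{|\xi|}$ we get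
\begin{equation}\label{eq:two}
\log\cosh\xi_i\le\frac{d_i^2}{2\rho_i^2},\qquad\log\cosh\xi_i\le\log\frac{\rho_i'}{\rho_i}.
\end{equation}
The gain from randomness is that the first bound is quadratic in $d_i$. It tells us which pairing to look for: in every region of size $\rho$ the sum of the $d_i^2$ should be at most a constant times the area $\rho^2$, however many points the region contains. Then each dyadic range of distances from $\zeta$ contributes a bounded amount to $\log\prod\cosh\xi_i$, and there are only about $\log_2(1/\eta)$ ranges. On a line, pairing consecutive points bounds $\sum d_i$ by length. A curve that fills the square and satisfies a H\"older condition of order $\frac12$ converts this into a bound of $\sum d_i^2$ by area.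

\subsection*{The pairing}
For $k\ge0$ call $[j4^{-k},(j+1)4^{-k}]$, $0\le j<4^k$, the intervals of level $k$, and call the $4^k$ closed squares of side $2^{1-k}$ of the regular subdivision of $[-1,1]^2$ the squares of level $k$. Hilbert's curve \cite[Ch.~2]{Sagan}, scaled to $[-1,1]^2$, is a continuous surjection $\Gamma:[0,1]\to[-1,1]^2$ with the following property: for each $k\ge0$, $\Gamma$ maps the $4^k$ intervals of level $k$ onto the $4^k$ distinct squares of level $k$, and consecutive intervals onto squares that share a side. If $4^{-k-1}<|\tau-\tau'|\le4^{-k}$, then $\tau,\tau'$ lie in the same interval or in consecutive intervals of level $k$. Their images lie in a rectangle with sides $2^{1-k}$ and $2\cdot2^{1-k}$, whose squared diameter is $5\cdot4^{1-k}=80\cdot4^{-k-1}$. Thus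
\begin{equation}\label{eq:holder}
|\Gamma(\tau)-\Gamma(\tau')|^2\le80\,|\tau-\tau'|\qquad(\tau,\tau'\in[0,1]).
\end{equation}
Identify $\mathbb{C}$ with $\mathbb{R}^2$, choose $\tau_j$ with $\Gamma(\tau_j)=w_j$, and renumber so that $\tau_1\le\dots\le\tau_{2n}$. The intervals $I_i=[\tau_{2i-1},\tau_{2i}]$ have disjoint interiors, and $d_i^2\le80|I_i|$ by \eqref{eq:holder}, where $|I_i|$ is the length.

\begin{lemma}\label{lem:Lambda}
For this pairing $\log\Lambda\le1440+1490L$, where $L=\lfloor\log_2(1/\eta)\rfloor$.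
\end{lemma}

\begin{proof}
Fix $\zeta\in E$. For $k\ge0$ let $D_k$ be the closed disk of radius $2^{-k}$ about $\zeta$, and let $\mathcal{J}_k$ be the set of intervals $J$ of level $k$ such that the square $\Gamma(J)$ meets $D_k$. Note that $\mathcal{J}_0=\{[0,1]\}$. We record three facts.
\begin{itemize}
\item[(i)] $\mathcal{J}_k$ has at most $9$ elements. The projection of $D_k$ to a coordinate axis is an interval of length $2^{1-k}$, the side of the squares, so it meets at most $3$ of the closed grid intervals.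
\item[(ii)] If $J\in\mathcal{J}_k$, every point of $\Gamma(J)$ is at distance at most $2^{-k}+\sqrt2\cdot2^{1-k}<4\cdot2^{-k}$ from $\zeta$.
\item[(iii)] Say that $I_i$ \emph{crosses} $J=[\lambda,\lambda']$ if it meets $J$ and is not contained in $J$. Then $I_i$ contains $[\lambda-\epsilon,\lambda]$ or $[\lambda',\lambda'+\epsilon]$ for some $\epsilon>0$. Since the $I_i$ have disjoint interiors, at most two of them cross $J$. So for each $k$ at most $18$ of the $I_i$ cross some element of $\mathcal{J}_k$.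
\end{itemize}

Define the scale $k_i$ of the $i$th pair as the largest integer $k\ge0$ with $\rho_i\le2^{-k}$, and put $k_i=0$ if $\rho_i>1$. Then $\rho_i>2^{-k_i-1}$, and $0\le k_i\le L$ because $\rho_i\ge\eta$. If $1\le k\le k_i$, the nearer point of the pair lies in $D_k$, so the level $k$ interval containing its parameter belongs to $\mathcal{J}_k$ and meets $I_i$. Let $k_i^*$ be the largest $k\in\{0,\dots,k_i\}$ such that $I_i$ is contained in some element of $\mathcal{J}_k$; it exists because $k=0$ qualifies.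

\emph{Pairs with $k_i^*=k_i$.} Fix $k$ and consider those with $k_i=k$. Their intervals lie in the union of the elements of $\mathcal{J}_k$, so $\sum|I_i|\le9\cdot4^{-k}$ by (i). The first bound in \eqref{eq:two} gives
\[
\sum\log\cosh\xi_i\le\sum\frac{80|I_i|}{2\cdot4^{-k-1}}=160\cdot4^k\sum|I_i|\le1440 .
\]
Over $0\le k\le L$ these pairs contribute at most $1440(L+1)$.

\emph{Pairs with $k_i^*<k_i$.} For these pairs $d_i$ may be much larger than $\rho_i$, and we use the second bound in \eqref{eq:two}; the point is that a pair with a large ratio $\rho'_i/\rho_i$ must cross at many scales. Put $N_i=k_i-k_i^*\ge1$. Both points of the pair lie in a square $\Gamma(J)$ with $J\in\mathcal{J}_{k_i^*}$, so $\rho_i'<4\cdot2^{-k_i^*}$ by (ii), and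
\[
\log\cosh\xi_i\le\log\bigl(4\cdot2^{-k_i^*}\cdot2^{k_i+1}\bigr)=(N_i+3)\log2\le4N_i\log2 .
\]
For each of the $N_i$ integers $k$ with $k_i^*<k\le k_i$, the interval $I_i$ meets an element of $\mathcal{J}_k$ and, by the definition of $k_i^*$, is not contained in it. All these $k$ lie in $\{1,\dots,L\}$, so counting the couples $(i,k)$ with (iii) gives $\sum N_i\le18L$. These pairs contribute at most $72L\log2\le50L$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper} for general zeros]
We have $2^L\le1/\eta=2n(n+1)\le4n^2$ and $1490/\log2<2150$, so Lemma~\ref{lem:Lambda} gives $\Lambda\le e^{1440}(4n^2)^{2150}$. By Lemma~\ref{lem:random}, $C_n\le Kn^\kappa$ with $K=2e^{1440}4^{2150}$ and $\kappa=4300$. We have made no attempt to optimize these values.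
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBK}
A.~Baranov, R.~Bessonov, V.~Kapustin,
\emph{Symbols of truncated Toeplitz operators},
arXiv:1009.5123 (2010).

\bibitem{Sagan}
H.~Sagan,
\emph{Space-Filling Curves},
Springer, 1994.

\end{thebibliography}
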